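\title{The least diameter of the plane in a conformal metric of curvature one}

\begin{abstract}
A solution $u$ of the Liouville equation $\Delta u+e^{2u}=0$ in the plane defines a conformal metric $e^u|dz|$ of curvature one, the pull-back of the spherical metric under a locally injective meromorphic function $f$. The diameter of the plane in this metric is known to be at least $4\pi/3$ unless $f$ is linear-fractional or a linear-fractional function of $e^{\alpha z+\beta}$. We answer the question, posed by Bergweiler, Eremenko and Langley, whether $4\pi/3$ is best possible. It is not: the sharp constant is $5\pi/3$. It is attained by a quotient of two Airy functions, and this minimizer is unique up to rotations of the sphere and affine changes of the variable. The lower bound comes from curves that cut the plane in two and whose images under $f$ are prescribed circular arcs.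
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $u$ be a solution of the Liouville equation $\Delta u+e^{2u}=0$ in the whole plane $\mathbb C$. The conformal metric $\sigma$ with line element $e^u|dz|$ has Gaussian curvature $-e^{-2u}\Delta u=1$, so it is locally isometric to the unit sphere. The local isometries fit together: every such solution can be written as
\begin{equation}\label{eq:liouville}
u=\log\frac{2|f'|}{1+|f|^2},
\end{equation}
where $f$ is meromorphic in $\mathbb C$, has only simple poles, and $f'(z)\ne0$. These conditions say exactly that $f$ is a locally injective meromorphic function in $\mathbb C$, and we call such a function a \emph{developing map}. The metric $\sigma$ is the pull-back under $f$ of the standard metric $2|dw|/(1+|w|^2)$ on the unit sphere $\widehat{\mathbb C}$. Conversely, the pull-back under any developing map has curvature $1$, so \eqref{eq:liouville} is then a solution.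

The $\sigma$-length of a curve is the spherical length of its image under $f$. Let $d(z,z')$ be the infimum of the $\sigma$-lengths of the curves in $\mathbb C$ that join $z$ to $z'$, and let
\[
\operatorname{diam}f=\sup_{z,z'\in\mathbb C}d(z,z')
\]
be the diameter of the plane with respect to $\sigma$. If $\varrho$ is the spherical distance, then $d(z,z')\ge\varrho(f(z),f(z'))$. The image $f(\mathbb C)$ is dense in the sphere, since otherwise $1/(f-c)$ would be a bounded entire function for some $c\in\mathbb C$. Hence $\operatorname{diam}f\ge\pi$ for every developing map. A complete surface of curvature $1$ is compact by the Bonnet--Myers theorem, so $\sigma$ is never complete: points are missing at finite distance. The excess of $\operatorname{diam}f$ over $\pi$ measures the detours that the missing points force on curves.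

Call $f$ \emph{exponential} if $f(z)=L(e^{\alpha z+\beta})$ with $L$ linear-fractional and $\alpha,\beta\in\mathbb C$, $\alpha\neq0$, and call $f$ \emph{elementary} if it is linear-fractional or exponential. The following facts are known and accompany the question in \cite{BEL}.
\begin{itemize}
\item[(i)] If $f$ is linear-fractional, or $f=\varphi(e^{\alpha z+\beta})$ with $\varphi$ a rotation of the sphere, then $\operatorname{diam}f=\pi$.
\item[(ii)] If $f(z)=e^z+t$, then $\operatorname{diam}f=\pi+2\arctan|t|$. So exponential maps realize every diameter in $[\pi,2\pi)$.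
\item[(iii)] If $f$ is not elementary, then $\operatorname{diam}f\ge4\pi/3$ \cite[Theorem~3]{BEL}.
\item[(iv)] There are developing maps with $\operatorname{diam}f=\infty$.
\end{itemize}
Thus a small diameter forces $f$ to be elementary, and one would like to know the exact threshold. Let $d^*$ be the infimum of $\operatorname{diam}f$ over all developing maps that are not elementary. The problem posed in \cite{BEL} is whether the estimate in (iii) is best possible, that is, whether $d^*=4\pi/3$. The answer is no.

Let $u_0,u_1$ be the solutions of the Airy equation $w''=zw$ with $u_0(0)=1$, $u_0'(0)=0$, $u_1(0)=0$, $u_1'(0)=1$. Let $\mathrm{Ai}$ be the Airy function (recalled in Section~\ref{sec:airy}), put $c_0=\mathrm{Ai}(0)>0$, $c_1=-\mathrm{Ai}'(0)>0$, and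
\[
f_0=\frac{c_1}{c_0}\,\frac{u_1}{u_0}.
\]

\begin{theorem}\label{thm:main}
Let $f$ be a developing map that is not elementary.
\begin{itemize}
\item[(A)] $\operatorname{diam}f\ge5\pi/3$.
\item[(B)] The function $f_0$ is such a map, and $\operatorname{diam}f_0=5\pi/3$. Hence $d^*=5\pi/3>4\pi/3$.
\item[(C)] $\operatorname{diam}f=5\pi/3$ if and only if $f=\varphi\circ f_0\circ\ell$ with $\varphi$ a rotation of the sphere and $\ell(z)=\alpha z+\beta$, $\alpha\ne0$.
\end{itemize}
\end{theorem}

In other words, a diameter less than $5\pi/3$ forces $f$ to be elementary, and $5\pi/3$ is the largest constant with this property. The uniqueness in (C) holds only among non-elementary maps: by (ii), the map $e^z+\sqrt3$ also has diameter $5\pi/3$.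

Section~\ref{sec:model} computes the diameter of exponential maps by hand and explains where the numbers $4\pi/3$ and $5\pi/3$ come from. Section~\ref{sec:crosscuts} turns the lower estimate used there into a general tool. Section~\ref{sec:lifts} finds, for non-elementary $f$, a disc with a branch of $f^{-1}$ that has three singular boundary points, and Section~\ref{sec:lower} derives (A) from such a disc. Parts (B) and (C) are proved in Sections~\ref{sec:airy} and~\ref{sec:unique}.

\medskip
\noindent\textbf{Conventions.} The antipode of $w\in\widehat{\mathbb C}$ is $w^*=-1/\bar w$, and $\varrho(w^*,w')=\pi-\varrho(w,w')$. Rotations of the sphere are M\"obius (linear-fractional) transformations that preserve $\varrho$. Replacing $f$ by $\varphi\circ f\circ\ell$, with $\varphi$ a rotation and $\ell$ a nonconstant affine map, changes neither the diameter nor the property of being elementary. A \emph{disc} is an open spherical disc of radius in $(0,\pi)$; M\"obius transformations map discs to discs, and they are Lipschitz with respect to $\varrho$, being smooth self-maps of a compact surface. For $-\infty\le\theta<\theta'\le\infty$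 we write
\[
S(\theta,\theta')=\{\zeta\in\mathbb C:\theta<\operatorname{Im}\zeta<\theta'\}.
\]
For all $w,a,b\in\widehat{\mathbb C}$ the triangle inequality gives
\begin{equation}\label{eq:sum}
\varrho(w,a)+\varrho(w,b)=2\pi-\varrho(w^*,a)-\varrho(w^*,b)\le2\pi-\varrho(a,b).
\end{equation}

\section{Exponential maps, and where $5\pi/3$ comes from}\label{sec:model}

After an affine change of the variable an exponential map is $M^{-1}\circ\exp$ with $M$ M\"obius. It omits the two values $a=M^{-1}(0)$ and $b=M^{-1}(\infty)$ and tends to them as $\operatorname{Re}\zeta\to-\infty$ and $\operatorname{Re}\zeta\to+\infty$. Near the omitted values one can move vertically at almost no cost. Indeed, the pull-back of the spherical metric under $\exp$ has density $2e^x/(1+e^{2x})\le2e^{-|x|}$ on the line $\operatorname{Re}\zeta=x$, and $M^{-1}$ is Lipschitz. So there is a constant $C=C(M)$ such that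
\begin{equation}\label{eq:vertical}
\operatorname{length}\big(M^{-1}(\exp J)\big)\le C\,|J|\,e^{-|x|}
\end{equation}
for every vertical segment $J$ of Euclidean length $|J|$ on the line $\operatorname{Re}\zeta=x$. The next lemma says that one can reach the omitted values along geodesics, with a controlled change of $\operatorname{Im}\zeta$. The precise bound $\pi$ is needed in Section~\ref{sec:airy}.

\begin{lemma}\label{lem:descent}
Let $M$ be M\"obius, $a=M^{-1}(0)$, $b=M^{-1}(\infty)$, and let $C_0$ be a great circle through $a$ and $b$. Let $\zeta_0\in\mathbb C$ be such that $w_0=M^{-1}(e^{\zeta_0})\notin C_0$. Then there is a curve $\zeta:[0,1)\to\mathbb C$ with $\zeta(0)=\zeta_0$ such that $M^{-1}(e^{\zeta(t)})$ runs through the shortest geodesic from $w_0$ to $a$, $\operatorname{Re}\zeta(t)\to-\infty$, and $|\operatorname{Im}\zeta(t)-\operatorname{Im}\zeta_0|<\pi$ for all $t$. The same holds with $b$ in place of $a$ and $\operatorname{Re}\zeta(t)\to+\infty$.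
\end{lemma}

\begin{proof}
Since $a,a^*\in C_0$, we have $w_0\ne a,a^*$. So there is a unique great circle $C$ through $w_0$ and $a$, and $C\cap C_0=\{a,a^*\}$. The shortest geodesic $\gamma\subset C$ from $w_0$ to $a$ is shorter than $\pi$, so it does not contain $a^*$; hence $\gamma\cap C_0=\{a\}$ and $b\notin\gamma$. Thus $M(\gamma)$ is a bounded arc of the circle or line $M(C)$ with endpoint $0$. If $M(C)$ is a circle, then $M(C)\setminus\{0\}$ lies in an open half-plane bounded by the tangent at $0$. If $M(C)$ is a line, then $M(\gamma)$ is a segment with endpoint $0$. In both cases $M(\gamma)\setminus\{0\}$ lies in an open half-plane with $0$ on its boundary. The branch of the logarithm in this half-plane that takes $e^{\zeta_0}$ to $\zeta_0$ has imaginary part in an open interval of length $\pi$, and it maps $M(\gamma)\setminus\{0\}$ to the required curve. For $b$, apply this to $1/M$ and $-\zeta_0$, and change the sign of the curve.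
\end{proof}

\begin{proposition}\label{prop:exp}
If $f=M^{-1}\circ\exp$, $a=M^{-1}(0)$, $b=M^{-1}(\infty)$, then $\operatorname{diam}f=2\pi-\varrho(a,b)$.
\end{proposition}

\begin{proof}
Let $I$ be a shortest geodesic from $a$ to $b$, with midpoint $m$, and let $C_0\supset I$ be a great circle.

\emph{Lower bound.} The image $M(I)$ is a circular arc from $0$ to $\infty$, that is, a ray $\arg w=\theta$. So $f$ maps the line $\Gamma=\{\operatorname{Im}\zeta=\theta\}$ into $I$. Each of the two half-planes bounded by $\Gamma$ is mapped onto $\widehat{\mathbb C}\setminus\{a,b\}$. Given $\varepsilon>0$, choose $p$ above and $q$ below $\Gamma$ with $f(p),f(q)$ within $\varepsilon$ of $m^*$. A curve from $p$ to $q$ crosses $\Gamma$ at a point $x$, and $\varrho(m^*,f(x))=\pi-\varrho(m,f(x))\ge\pi-\frac12\varrho(a,b)$. So each of the two parts of the curve has length at least $\pi-\frac12\varrho(a,b)-\varepsilon$.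

\emph{Upper bound.} The set $f^{-1}(C_0)$ is a countable union of horizontal lines at mutual distance $\pi$, so its complement is dense. As $d$ is continuous, it is enough to consider $z,z'$ with $w=f(z)$, $w'=f(z')$ outside $C_0$. Follow the curves of Lemma~\ref{lem:descent} from $z$ and from $z'$ until they reach the line $\operatorname{Re}\zeta=-R$, and join the two points by a vertical segment, whose Euclidean length is at most $|\operatorname{Im}(z-z')|+2\pi$. By \eqref{eq:vertical}, letting $R\to\infty$ gives $d(z,z')\le\varrho(w,a)+\varrho(w',a)$. The curves that go to $b$ give $d(z,z')\le\varrho(w,b)+\varrho(w',b)$. The average of the two bounds is at most $2\pi-\varrho(a,b)$ by \eqref{eq:sum}.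
\end{proof}

For $f=e^z+t$ we have $a=t$, $b=\infty$ and $\varrho(t,\infty)=\pi-\varrho(t,0)=\pi-2\arctan|t|$, which is fact (ii). The averaging also shows that Theorem~\ref{thm:main} fails without local injectivity: for $f(z)=z^2$, radial paths through $0$ and radial paths joined along a large circle give $d(z,z')\le\varrho(w,0)+\varrho(w',0)$ and $d(z,z')\le\varrho(w,\infty)+\varrho(w',\infty)$, so the diameter is $\pi$.

The lower bound used two things only: a curve $\Gamma$ that cuts the plane in two and has a known image, and the fact that $f$ comes close to every value on both sides of $\Gamma$. Both survive for general $f$.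

To guess the value of $d^*$, view the exponential case as follows. The strip $S(0,\pi)$ is mapped conformally onto a disc $D$ with $a,b\in\partial D$, and the two remaining half-planes are attached to the strip along the two arcs of $\partial D$ between $a$ and $b$. Call such a half-plane, with the metric induced by $M^{-1}\circ\exp$, an \emph{end}. The next simplest surface consists of a disc $D$ with three points $a,b,c\in\partial D$ and three ends, one attached along each arc. Section~\ref{sec:airy} shows that for a hemisphere $D$ and equally spaced points this surface is the plane with developing map $f_0$; see Figure~\ref{fig:airy}. In this symmetric case each arc is a geodesic of length $2\pi/3$. The cut along one arc gives the lower bound $2\pi-2\pi/3=4\pi/3$, and two points of the same end are at distance at most $4\pi/3$ by the averaging argument. As long as one looks at a single cut, $4\pi/3$ appears to be sharp.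

Points in different ends are farther apart. Let $m_1$ and $m_2$ be the points on the arcs $ab$ and $ac$ at distance $\tau\le2\pi/3$ from $a$. Take $p$ in the end over $ab$ and $q$ in the end over $ac$, with $f(p)$ near $m_1^*$ and $f(q)$ near $m_2^*$. There are two natural routes from $p$ to $q$. The route past the common point $a$ has length about
\[
\varrho(m_1^*,a)+\varrho(a,m_2^*)=2\pi-2\tau .
\]
The route that leaves the first end near $b$, crosses $D$, and enters the second end near $c$ has length about
\[
\varrho(m_1^*,b)+\varrho(b,c)+\varrho(c,m_2^*)=2\Big(\pi-\Big(\frac{2\pi}3-\tau\Big)\Big)+\frac{2\pi}3=\frac{4\pi}3+2\tau .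
\]
The two lengths agree for $\tau=\pi/6$, where both are $5\pi/3$, and their average is $5\pi/3$ for every $\tau$. The proof of (A) shows that for $\tau=\pi/6$ no route is shorter and that every other configuration gives more; the proof of (B) averages over these two routes.

\section{Crosscuts}\label{sec:crosscuts}

From now on $f$ is an arbitrary developing map. A \emph{crosscut} is the image $\Gamma$ of an injective continuous map $\gamma:\mathbb R\to\mathbb C$ with $\gamma(t)\to\infty$ as $t\to\pm\infty$. Then $\Gamma\cup\{\infty\}$ is a Jordan curve on the sphere. By Jordan's theorem $\mathbb C\setminus\Gamma$ has exactly two components, the \emph{sides} of $\Gamma$, and the boundary in $\mathbb C$ of each side is all of $\Gamma$. A \emph{Jordan arc} is a homeomorphic image of $[0,1]$ in $\widehat{\mathbb C}$; it has empty interior and connected complement.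

For a general $f$ we know nothing about the shape of the sides. The density of their images follows from an argument of Phragm\'en--Lindel\"of type.

\begin{lemma}\label{lem:dense}
Let $\Gamma$ be a crosscut such that $K=\overline{f(\Gamma)}$ is a Jordan arc, and let $X$ be a side of $\Gamma$. Then $f(X)$ is dense in $\widehat{\mathbb C}$.
\end{lemma}

\begin{proof}
Suppose that $f(X)$ omits a nonempty open set. Since $K$ is closed and has empty interior, $f(X)$ omits a neighborhood of some $c\notin K$. After a rotation $c=\infty$. Then $f$ is holomorphic and bounded on $X$ and continuous on $X\cup\Gamma$, and $K$ is a compact subset of $\mathbb C$ with connected complement.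

Let $P\not\equiv0$ be a polynomial and $\mu=\max_K|P|$; then $\mu>0$ because $K$ is infinite. We claim that $|P\circ f|\le\mu$ on $X$. The boundary of $X$ on the sphere is $\Gamma\cup\{\infty\}$, and the inequality is known on $\Gamma$ but not at $\infty$; a barrier removes this point. Choose a Euclidean disc $\{|z-z_1|<\delta\}$ in the other side of $\Gamma$. For $\varepsilon>0$ the function
\[
v_\varepsilon(z)=\log|P(f(z))|-\varepsilon\log\frac{|z-z_1|}{\delta}
\]
is subharmonic on $X$. Its upper limit at each point of $\Gamma$ is at most $\log\mu$, because $|z-z_1|\ge\delta$ on $X$, and $v_\varepsilon(z)\to-\infty$ as $z\to\infty$ in $X$, because $P\circ f$ is bounded. By the maximum principle $v_\varepsilon\le\log\mu$ on $X$, and $\varepsilon\to0$ gives the claim.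

Let $w_0\in\mathbb C\setminus K$. The compact set $K\cup\{w_0\}$ has connected complement, so by Runge's theorem the function equal to $0$ near $K$ and to $1$ near $w_0$ is a uniform limit of polynomials on it. Hence there is $P$ with $|P(w_0)|>\max_K|P|$, and $w_0\notin f(X)$ by the claim. So $f(X)\subset K$. This is impossible, since $f(X)$ is open and $K$ has empty interior.
\end{proof}

The hypothesis on $K$ cannot be dropped: for $f=\exp$ and $\Gamma$ the imaginary axis, $K$ is the unit circle and the left half-plane is mapped into $\{|w|<1\}$.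

\begin{lemma}\label{lem:nested}
Let $\Gamma,\Gamma'$ be disjoint crosscuts and let $Y$ be the side of $\Gamma$ that does not contain $\Gamma'$. Then $Y\cup\Gamma$ lies in the side of $\Gamma'$ that contains $\Gamma$.
\end{lemma}

\begin{proof}
The connected set $\Gamma'$ misses $\Gamma$, so it lies in one side of $\Gamma$, and $Y$ is the other one. The set $Y\cup\Gamma$ is connected since $\Gamma\subset\overline Y$, and it misses $\Gamma'$. So it lies in one side of $\Gamma'$, the one that contains $\Gamma$.
\end{proof}

All lower bounds in this paper come from the following lemma. A curve that must cross one, two or three crosscuts in a given order is at least as long as a spherical polygon with vertices on their images.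

\begin{lemma}\label{lem:chain}
Let $n\in\{1,2,3\}$ and let $\Gamma_1,\dots,\Gamma_n$ be pairwise disjoint crosscuts such that the sets $\overline{f(\Gamma_i)}$ are Jordan arcs. If $n=3$, assume that $\Gamma_1$ and $\Gamma_3$ lie on different sides of $\Gamma_2$. Let $I_1,\dots,I_n\subset\widehat{\mathbb C}$ be compact sets and $\delta\ge0$ such that every point of $f(\Gamma_i)$ is within distance $\delta$ of $I_i$. Then for all $m,m'\in\widehat{\mathbb C}$,
\[
\operatorname{diam}f\ge2\pi-\max_{I_1\times\dots\times I_n}\Phi-2n\delta,\qquad \Phi(x_1,\dots,x_n)=\varrho(m,x_1)+\varrho(m',x_n)-\sum_{i=1}^{n-1}\varrho(x_i,x_{i+1}).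
\]
\end{lemma}

\begin{proof}
If $n=1$, let $Y,Y'$ be the two sides of $\Gamma_1$. If $n\ge2$, let $Y$ be the side of $\Gamma_1$ not containing $\Gamma_2$, and $Y'$ the side of $\Gamma_n$ not containing $\Gamma_{n-1}$. We show that a curve from $p\in Y$ to $q\in Y'$ passes through points $z_1\in\Gamma_1,\dots,z_n\in\Gamma_n$ in this order. For $n=1$ this is the definition of the sides.

Let $n=2$. By Lemma~\ref{lem:nested}, $Y\cup\Gamma_1$ is disjoint from $Y'$. So $q\notin Y$, and the first point $z_1$ at which the curve leaves $Y$ lies on $\partial Y=\Gamma_1$. Since $z_1\notin Y'$ and $q\in Y'$, the curve later meets $\partial Y'=\Gamma_2$.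

Let $n=3$, and let $W_1\supset\Gamma_1$ and $W_3\supset\Gamma_3$ be the two sides of $\Gamma_2$. By Lemma~\ref{lem:nested}, $Y\cup\Gamma_1\subset W_1$ and $Y'\cup\Gamma_3\subset W_3$. So $q\notin Y$, and the curve leaves $Y$ at a point $z_1\in\Gamma_1\subset W_1$. As $q\in W_3$, it later meets $\Gamma_2$ at a point $z_2$. As $z_2\notin Y'$, it later meets $\Gamma_3$ at a point $z_3$.

Given $\varepsilon>0$, Lemma~\ref{lem:dense} provides $p\in Y$ and $q\in Y'$ with $\varrho(f(p),m^*)<\varepsilon$ and $\varrho(f(q),m'^*)<\varepsilon$. With $y_i=f(z_i)$, the length of a curve from $p$ to $q$ is at least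
\[
\varrho(f(p),y_1)+\sum_{i=1}^{n-1}\varrho(y_i,y_{i+1})+\varrho(y_n,f(q))\ge2\pi-2\varepsilon-\Phi(y_1,\dots,y_n).
\]
Each variable occurs in two terms of $\Phi$. Replacing every $y_i$ by a point of $I_i$ within distance $\delta$ therefore changes $\Phi$ by at most $2n\delta$. Now let $\varepsilon\to0$.
\end{proof}

The case $n=1$, $m=m'$, $\delta=0$, $I_1=\overline{f(\Gamma_1)}$ is the lower bound in Proposition~\ref{prop:exp}:

\begin{corollary}\label{cor:one}
If $\Gamma$ is a crosscut and $\overline{f(\Gamma)}$ is a Jordan arc contained in $\{w:\varrho(w,m)\le\rho\}$, then $\operatorname{diam}f\ge2\pi-2\rho$. If such crosscuts exist with arbitrarily small $\rho$, then $\operatorname{diam}f\ge2\pi$.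
\end{corollary}

\section{A disc with three singular points}\label{sec:lifts}

We need a supply of crosscuts with known images. They come from branches of $f^{-1}$: a branch that cannot be continued to a boundary point tends to $\infty$ there, so it maps an arc between two such points to a crosscut.

\subsection{Lifts and singular points}

We use two standard facts.
\begin{itemize}
\item[(U)] If $G_1,G_2$ are holomorphic maps of a domain into $\mathbb C$ with $f\circ G_1=f\circ G_2$, and $G_1=G_2$ at one point, then $G_1\equiv G_2$. Indeed, $f$ is injective near the common value, so $G_1=G_2$ near that point, and the identity theorem applies.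
\item[(M)] An injective entire function is affine, and an injective holomorphic map $\mathbb C\setminus\{0\}\to\mathbb C$ is the restriction of a M\"obius transformation. Indeed, by the Casorati--Weierstrass theorem the isolated singularities of an injective function are not essential, so the function is rational of degree one.
\end{itemize}

A \emph{lift} over a domain $\Omega\subset\widehat{\mathbb C}$ is a holomorphic map $g:\Omega\to\mathbb C$ with $f\circ g=\mathrm{id}$. It is injective. Let $g$ be a lift over a disc $D$. A point $a\in\partial D$ is \emph{regular} for $(D,g)$ if $g$ extends to a lift over $D\cup N$ for some disc $N\ni a$, and \emph{singular} otherwise. One may always shrink $N$. If $N$ is small, then $D\cap N$ is connected: a M\"obius map that sends a point outside $D\cup N$ to $\infty$ makes both discs convex.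

\begin{lemma}\label{lem:limit}
Let $z:[0,1)\to\mathbb C$ be a curve such that $f(z(t))$ has a limit $w_1\in\widehat{\mathbb C}$ as $t\to1$. Then $z(t)$ has a limit $z_1\in\mathbb C\cup\{\infty\}$. If $z_1$ is finite and $h$ is the inverse of the restriction of $f$ to a small neighborhood of $z_1$, then $h$ is a lift near $w_1$ and $z(t)=h(f(z(t)))$ for $t$ close to $1$.
\end{lemma}

\begin{proof}
The cluster set $\bigcap_{s<1}\overline{z([s,1))}\subset\widehat{\mathbb C}$ is a decreasing intersection of compact connected sets, so it is nonempty, compact and connected. By continuity it lies in $f^{-1}(w_1)\cup\{\infty\}$, which is countable because $f^{-1}(w_1)$ is discrete. A connected metric space with two points is uncountable, since the distance from one of them takes all values in an interval. So the cluster set is one point. The last statement holds because $z(t)$ eventually lies in the neighborhood on which $f$ is injective.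
\end{proof}

\begin{corollary}\label{cor:singular}
If $a$ is singular for $(D,g)$, then $g(w)\to\infty$ as $w\to a$ along any curve in $D$ that ends at $a$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:limit} the limit exists. If it were finite, there would be a lift $h$ over a small disc $N\ni a$ that agrees with $g$ at a point of $D\cap N$. By (U), $h=g$ on $D\cap N$, and $a$ would be regular.
\end{proof}

\begin{lemma}\label{lem:arc}
Let $a\ne b$ be singular for $(D,g)$ and let $I$ be one of the two closed arcs of $\partial D$ with endpoints $a,b$. For $0<\varepsilon<\pi$ let $I^\varepsilon\subset D$ be the open circular arc with endpoints $a,b$ that makes the angle $\varepsilon$ with $I$. Then $g(I^\varepsilon)$ is a crosscut, the closure of its $f$-image is the Jordan arc $I^\varepsilon\cup\{a,b\}$, and every point of $I^\varepsilon$ is within distance $C\varepsilon$ of $I$, where $C$ does not depend on $\varepsilon$.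
\end{lemma}

\begin{proof}
The map $g$ is injective and tends to $\infty$ at both ends of $I^\varepsilon$ by Corollary~\ref{cor:singular}. Take a M\"obius map $M$ of $D$ onto the upper half-plane with $M(I)=[0,\infty]$. Then $M(I^\varepsilon)=\{se^{i\varepsilon}:s>0\}$, $\varrho(se^{i\varepsilon},s)\le2s\varepsilon/(1+s^2)\le\varepsilon$, and $M^{-1}$ is Lipschitz.
\end{proof}

\subsection{Moving a disc while keeping its singular points}

To find several singular points on one circle, we move the disc, keeping the singular points already found on its boundary, until a new obstruction appears. The discs tangent to $D$ at $a$ become half-planes $S(\theta,\infty)$ in a coordinate with $a=\infty$. The discs with $a$ and $b$ on the boundary become strips $S(\theta,\theta+\pi)$ in the coordinate $\zeta=\log M(w)$, where $M(a)=0$, $M(b)=\infty$. In both cases we push a horizontal edge down. The difficulty is that the edge is not compact: the motion may stop although every point of the edge is regular, because obstructions below the edge come closer and closer to it near infinity. The next lemma isolates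 this alternative. It will produce crosscuts with small images, and hence diameter at least $2\pi$.

\begin{lemma}\label{lem:edge}
Let $M$ be M\"obius, let $E(\zeta)=\zeta$ or $E(\zeta)=e^\zeta$, let $T=S(\theta_1,\theta')$ with $-\infty<\theta_1<\theta'\le\infty$, and let $G:T\to\mathbb C$ be holomorphic with $M\circ f\circ G=E$. Suppose that $G$ does not extend holomorphically to $S(\theta_1-\delta,\theta')$ for any $\delta>0$. Then one of the following holds.
\begin{itemize}
\item[(i)] There is $x\in\mathbb R$ such that $G$ does not extend holomorphically to $T\cup N$ for any Euclidean disc $N$ centered at $x+i\theta_1$.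
\item[(ii)] There are $x_n\in\mathbb R$ and $e_n>0$ with $|x_n|\to\infty$, $e_n\to0$ such that, for each $n$, $G$ extends holomorphically to a domain containing $T$ and the segment $J_n=\{x_n+iy:\theta_1-e_n<y\le\theta_1\}$, and $G(x_n+iy)\to\infty$ as $y\downarrow\theta_1-e_n$.
\end{itemize}
All extensions satisfy $M\circ f\circ G=E$.
\end{lemma}

\begin{proof}
The last statement is the identity theorem. Consider the rectangles
\[
R(x,\eta,\delta)=\{\zeta:|\operatorname{Re}\zeta-x|<\eta,\ \theta_1-\delta<\operatorname{Im}\zeta\le\theta_1\}.
\]
For two of them, $R$ and $R'$, the set $(T\cup R)\cap(T\cup R')=T\cup(R\cap R')$ is a domain. So extensions of $G$ to $T\cup R$ and to $T\cup R'$ agree wherever both are defined, and any family of such extensions can be glued.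

Suppose that (i) fails. Let $e(x)\in(0,\infty]$ be the supremum of the $\delta>0$ for which $G$ extends to $T\cup R(x,\eta,\delta)$ for some $\eta>0$. If $G$ extends to $T\cup R(x,\eta,\delta)$, then $e(x')\ge\delta$ for $|x'-x|<\eta$. Hence $e$ has a positive lower bound near each point, and so on each compact set. If $\inf e>\delta_0>0$, then extensions to rectangles of depth $\delta_0$ exist at all $x$ and glue to an extension to $S(\theta_1-\delta_0,\theta')$, against the hypothesis. So there are $x_n$ with $e_n=e(x_n)\to0$, and necessarily $|x_n|\to\infty$.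

Fix $n$ with $e_n<\infty$ and put $\zeta_1=x_n+i(\theta_1-e_n)$. The extensions to rectangles at $x_n$ of depths $\delta<e_n$ glue to an extension to a domain containing $T\cup J_n$. Since $f(G(\zeta))=M^{-1}(E(\zeta))$ converges as $\zeta\to\zeta_1$, Lemma~\ref{lem:limit} shows that $G$ has a limit along $J_n$. Suppose that it is finite. With $h$ as in that lemma, $\tilde G=h\circ M^{-1}\circ E$ is holomorphic in a disc $N$ of radius $r<e_n$ about $\zeta_1$, and $\tilde G=G$ on $J_n\cap N$ if $r$ is small. Take $\delta\in(e_n-r/2,e_n)$ and $\eta<r/2$ such that $G$ extends to $T\cup R(x_n,\eta,\delta)$. The open rectangle $R'=\{|\operatorname{Re}\zeta-x_n|<\eta,\ |\operatorname{Im}(\zeta-\zeta_1)|<r/2\}$ lies in $N$ and misses $T$. Its intersection with $R(x_n,\eta,\delta)$ is a rectangle containing a piece of $J_n$, so $\tilde G=G$ on it. Thus $G$ extends to $T\cup R(x_n,\eta,e_n+r/2)$, which contradicts the definition of $e(x_n)$.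
\end{proof}

\begin{lemma}\label{lem:strip}
Let $a\neq b$ be singular for $(D,g)$, and let $M$ be M\"obius with $M(a)=0$, $M(b)=\infty$ and $M(D)=\{\operatorname{Im}w>0\}$. Put $G(\zeta)=g(M^{-1}(e^\zeta))$ on $S(0,\pi)$, so that $M\circ f\circ G=\exp$. Let $\Sigma=S(\theta_1,\theta_2)$ be the largest strip containing $S(0,\pi)$ to which $G$ extends holomorphically. For $S(\theta,\theta+\pi)\subset\Sigma$ let $D_\theta$ be the disc $M^{-1}(\exp S(\theta,\theta+\pi))$ and let $g_\theta$ be the lift over $D_\theta$ with $g_\theta(M^{-1}(e^\zeta))=G(\zeta)$ on $S(\theta,\theta+\pi)$.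
\begin{itemize}
\item[(a)] If $\Sigma=\mathbb C$, then $f$ is exponential.
\item[(b)] The points $a$ and $b$ are singular for every $(D_\theta,g_\theta)$.
\item[(c)] If $\theta_1>-\infty$, then either $\operatorname{diam}f\ge2\pi$, or there is $x\in\mathbb R$ such that $M^{-1}(e^{x+i\theta_1})$ is singular for $(D_{\theta_1},g_{\theta_1})$.
\end{itemize}
\end{lemma}

\begin{proof}
The largest strip exists: it is the union of all strips containing $S(0,\pi)$ to which $G$ extends, and the extensions agree by the identity theorem. Note that $\theta_1\le0$ and $\theta_2\ge\pi$.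

(a) If $G$ is injective, it is affine by (M), and $f=M^{-1}\circ\exp\circ\,G^{-1}$ is exponential. Suppose that $G$ is not injective. If $G(\zeta)=G(\zeta')$, then $e^\zeta=e^{\zeta'}$, so $\zeta'=\zeta+2\pi in$ with $n\in\mathbb Z$, and $2\pi in$ is a period of $G$ by (U). The integers $n$ for which $2\pi in$ is a period form a group $n_0\mathbb Z$ with $n_0\ge1$. Hence $G(\zeta)=h(e^{\zeta/n_0})$ with $h:\mathbb C\setminus\{0\}\to\mathbb C$ holomorphic, and $h$ is injective since $G(\zeta)=G(\zeta')$ forces $\zeta'-\zeta\in2\pi in_0\mathbb Z$. By (M), $h$ is M\"obius, so $h(0)$ or $h(\infty)$ is finite. Then $G$ has a finite limit at one end of the line $\operatorname{Im}\zeta=\pi/2$, that is, $g$ has a finite limit along a curve in $D$ ending at $a$ or $b$. This contradicts Corollary~\ref{cor:singular}.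

(b) Suppose that $a$ is regular for $(D_\theta,g_\theta)$. Then for some $K$ there is a lift $h$ over $N=M^{-1}(\{|w|<e^{-K}\})$ that agrees with $g_\theta$ on $D_\theta\cap N$. So $G(\zeta)=h(M^{-1}(e^\zeta))$ on $S(\theta,\theta+\pi)\cap\{\operatorname{Re}\zeta<-K\}$, and by the identity theorem on $\Sigma\cap\{\operatorname{Re}\zeta<-K\}$. In particular $h=g$ on $D\cap N$, and $a$ is regular for $(D,g)$, a contradiction. For $b$ use $N=M^{-1}(\{|w|>e^{K}\}\cup\{\infty\})$ and $\operatorname{Re}\zeta>K$.

(c) Apply Lemma~\ref{lem:edge} with $T=\Sigma$ and $E=\exp$. In case (i) let $c=M^{-1}(e^{x+i\theta_1})\in\partial D_{\theta_1}$. If $g_{\theta_1}$ extended to a lift $h$ near $c$, then $h\circ M^{-1}\circ\exp$ would extend $G$ to a small disc about $x+i\theta_1$. So $c$ is singular.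

In case (ii) pass to a subsequence with $e_n<\pi/2$ and $x_n\to-\infty$ or $x_n\to+\infty$. Let $x_n\to-\infty$. Let $\gamma_n$ be the path that comes from $-\infty$ along the line $\operatorname{Im}\zeta=\theta_1+\pi/2$, turns at $\operatorname{Re}\zeta=x_n$, and goes down to the point $x_n+i(\theta_1-e_n)$, which is excluded. On $\gamma_n$ the imaginary part varies by less than $\pi$, so $\exp=M\circ f\circ G$ is injective on $\gamma_n$, and so is $G$. At the horizontal end $G\to\infty$ by (b) and Corollary~\ref{cor:singular}; at the vertical end $G\to\infty$ by (ii). So $G(\gamma_n)$ is a crosscut. The closure of $\exp\gamma_n$ is a radius of the circle $|w|=e^{x_n}$ followed by an arc of this circle of angle less than $\pi$. Hence the closure of $f(G(\gamma_n))$ is a Jordan arc in $M^{-1}(\{|w|\le e^{x_n}\})$, and these sets shrink to $a$. Corollary~\ref{cor:one} gives $\operatorname{diam}f\ge2\pi$. If $x_n\to+\infty$, let the path come from $+\infty$; the Jordan arcs then lie in $M^{-1}(\{|w|\ge e^{x_n}\}\cup\{\infty\})$, and these sets shrink to $b$.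
\end{proof}

\begin{proposition}\label{prop:three}
If $f$ is not elementary, then either $\operatorname{diam}f\ge2\pi$, or there are a disc $D$ and a lift $g$ over $D$ with at least three singular points on $\partial D$.
\end{proposition}

\begin{proof}
\emph{One singular point.} After a rotation $f(0)=0$, and the discs centered at $0$ are the Euclidean discs $|w|<r$. Let $r_0\in(0,\infty]$ be the supremum of the $r$ for which there is a lift over $\{|w|<r\}$ with $g(0)=0$. These lifts agree by (U), so there is a lift $g$ over $D=\{|w|<r_0\}$. If $r_0=\infty$, then $g$ is an injective entire function, hence affine, and $f=g^{-1}$ is linear-fractional. So $r_0<\infty$. Suppose that all points of $\partial D$ are regular. For each $a\in\partial D$ let $h_a$ be a lift over a Euclidean disc $N_a$ centered at $a$ with $h_a=g$ on $D\cap N_a$. If $N_a\cap N_{a'}\ne\emptyset$, then this open convex set contains a point of the segment $[a,a']\subset\overline D$, hence a point of $D$, and $h_a=h_{a'}$ on it by (U). So $g$ extends to a lift over a neighborhood of the compact set $\overline D$, which contradicts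 the choice of $r_0$.

\emph{Two singular points.} Let $a$ be singular for $(D,g)$. Take $M$ with $M(a)=\infty$, $M(D)=S(0,\infty)$, and put $G=g\circ M^{-1}$, so that $(M\circ f\circ G)(\zeta)=\zeta$. Let $S(\theta_1,\infty)$, $\theta_1\le0$, be the largest such half-plane to which $G$ extends. If $\theta_1=-\infty$, then $G$ is an injective entire function, hence affine, and $f=M^{-1}\circ G^{-1}$ is linear-fractional. So $\theta_1$ is finite. Let $D'=M^{-1}(S(\theta_1,\infty))\supset D$ with the lift $g'=G\circ M$. The point $a$ is singular for $(D',g')$, because a lift over $D'\cup N$ restricts to a lift over $D\cup N$. Apply Lemma~\ref{lem:edge} with $E(\zeta)=\zeta$. In case (i), $M^{-1}(x+i\theta_1)$ is a second singular point of $(D',g')$. In case (ii) consider the vertical rays $\{x_n+iy:y>\theta_1-e_n\}$. On such a ray $G$ is injective; it tends to $\infty$ at the upper end by Corollary~\ref{cor:singular} and at the lower end by (ii). So the $G$-image of the ray is a crosscut, and the closure of its $f$-image is a Jordan arc in $M^{-1}(\{|\zeta|\ge|x_n|\}\cup\{\infty\})$. These sets shrink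 to $a$, and $\operatorname{diam}f\ge2\pi$ by Corollary~\ref{cor:one}.

\emph{Three singular points.} Let $a\neq b$ be singular for $(D,g)$ and use the notation of Lemma~\ref{lem:strip}. Since $f$ is not exponential, $\theta_1>-\infty$ or $\theta_2<\infty$ by part (a). The second case reduces to the first by exchanging $a$ and $b$. Indeed, $\tilde M=-1/M$ maps $D$ onto the upper half-plane, $b$ to $0$ and $a$ to $\infty$. The function $\tilde G(\zeta)=G(i\pi-\zeta)$ satisfies $\tilde M\circ f\circ\tilde G=-e^{\zeta-i\pi}=e^\zeta$ and maps $S(0,\pi)$ onto $g(D)$, so it is the function that Lemma~\ref{lem:strip} attaches to $\tilde M$; its largest strip is $S(\pi-\theta_2,\pi-\theta_1)$. So let $\theta_1>-\infty$. By parts (b) and (c), either $\operatorname{diam}f\ge2\pi$ or the points $a$, $b$ and $M^{-1}(e^{x+i\theta_1})$ are singular for $(D_{\theta_1},g_{\theta_1})$. The third point differs from $a$ and $b$ since $e^{x+i\theta_1}\ne0,\infty$.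
\end{proof}

This is the only place in the proof of (A) where $f$ is assumed to be non-elementary: the first two steps exclude linear-fractional maps and the third excludes exponential maps. That $f$ is defined in the whole plane is used through (M) and through the barrier in Lemma~\ref{lem:dense}.

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:bound}
Let $g$ be a lift over a disc $D$ with three singular points on $\partial D$. Then $\operatorname{diam}f\ge5\pi/3$. The inequality is strict unless $D$ is a hemisphere and the three points are equally spaced on $\partial D$.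
\end{proposition}

Propositions~\ref{prop:three} and~\ref{prop:bound} together prove part (A) of Theorem~\ref{thm:main}.

\begin{proof}
Let $R$ be the spherical radius of $D$ and $k=\sin R\in(0,1]$; thus $k=1$ exactly when $D$ is a hemisphere. The three points divide $\partial D$ into arcs of central angles $\vartheta_1\le\vartheta_2\le\vartheta_3$ with sum $2\pi$. We use the two shorter arcs. Name the points so that the arc $I_1$ of angle $\vartheta_1$ joins $a$ to $b$ and the arc $I_2$ of angle $\vartheta_2$ joins $a$ to $c$. Then
\[
\vartheta_3\ge\frac{2\pi}3,\qquad\vartheta_1+\vartheta_2\le\frac{4\pi}3,\qquad\vartheta_1\le\vartheta_2\le\pi .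
\]

\emph{Step 1: reduction to an inequality on the circle $\partial D$.} For $0<\varepsilon<\pi/2$ the arcs $I_1^\varepsilon$, $I_2^\varepsilon$ of Lemma~\ref{lem:arc} are disjoint. To see this, use a M\"obius coordinate in which $a=\infty$ and $D$ is the upper half-plane. If $b<c$, then $I_1^\varepsilon=\{b+se^{i(\pi-\varepsilon)}:s>0\}$ lies to the left of $b$ and $I_2^\varepsilon=\{c+se^{i\varepsilon}:s>0\}$ to the right of $c$; if $c<b$, the picture is reflected. So $g(I_1^\varepsilon)$ and $g(I_2^\varepsilon)$ are disjoint crosscuts. Lemma~\ref{lem:chain} with $n=2$ and $\varepsilon\to0$ gives, for all $m_1,m_2$,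
\begin{equation}\label{eq:Phi}
\operatorname{diam}f\ge2\pi-\max_{x\in I_1,\,y\in I_2}\Phi,\qquad\Phi=\varrho(m_1,x)+\varrho(m_2,y)-\varrho(x,y).
\end{equation}
We have to choose $m_1,m_2$ with $\max\Phi\le\pi/3$.

\emph{Step 2: distances on $\partial D$.} The circle $\partial D$ has Euclidean radius $k$ in $\mathbb R^3$. Two of its points at central angle $t\in[0,2\pi]$ span a chord of length $2k\sin\frac t2$, so their spherical distance is
\[
\chi_k(t)=2\arcsin\Big(k\sin\frac t2\Big).
\]
This function is symmetric about $\pi$ and increasing on $[0,\pi]$; hence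
\begin{equation}\label{eq:mono}
\chi_k(t')\ge\chi_k(t)\qquad\text{if }0\le t\le t'\le2\pi-t.
\end{equation}
It is concave on $[0,2\pi]$. For $k=1$ we have $\chi_1(t)=\min(t,2\pi-t)$, and for $k<1$, with $W=1-k^2\sin^2\frac t2$,
\[
\chi_k'=\frac{k\cos\frac t2}{W^{1/2}},\qquad
\chi_k''=\frac{k\sin\frac t2}{2W^{3/2}}\Big(k^2\cos^2\frac t2-W\Big)=-\frac{k(1-k^2)\sin\frac t2}{2W^{3/2}}\le0 .
\]
Concavity, $\chi_k(0)=0$ and $\chi_k'(0)=k$ give $\chi_k(t)\le kt$. (A single crosscut gives the bound (iii) at this point: $I_1$ lies within $\chi_k(\vartheta_1/2)\le\pi/3$ of its midpoint, so $\operatorname{diam}f\ge4\pi/3$ by Lemma~\ref{lem:chain} with $n=1$.)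

\emph{Step 3: three regimes.} Parametrize $\partial D$ by the central angle, with $a$ at $0$, $b$ at $-\vartheta_1$ and $c$ at $\vartheta_2$. As suggested by Section~\ref{sec:model}, take $m_1$ at $-\tau$ and $m_2$ at $\tau$, where $0<\tau\le\pi/6$. With $x$ at $-s$, $s\in[0,\vartheta_1]$, and $y$ at $t\in[0,\vartheta_2]$,
\[
\Phi=\chi_k(|s-\tau|)+\chi_k(|t-\tau|)-\chi_k(s+t).
\]
\begin{itemize}
\item[(a)] If $s,t\le\tau$, then $\Phi\le2\chi_k(\tau)\le2k\tau$.
\item[(b)] If $s\ge\tau\ge t$, then $s-\tau\le s+t\le2\pi-(s-\tau)$, because $s\le\pi$ and $t\le\tau$. By \eqref{eq:mono}, $\chi_k(s+t)\ge\chi_k(s-\tau)$, so $\Phi\le\chi_k(\tau-t)\le k\tau$. If $t\ge\tau\ge s$, exchange $s$ and $t$; only $t\le\pi$ is needed.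
\item[(c)] If $s,t\ge\tau$, put $\mu=(s+t)/2$, so that $\tau\le\mu\le(\vartheta_1+\vartheta_2)/2\le2\pi/3$. By concavity $\Phi\le2\chi_k(\mu-\tau)-\chi_k(2\mu)$.
\end{itemize}
Regime (a) contains the route past $a$, and (c) the route past $b$ and $c$.

\emph{Step 4: the hemisphere, $k=1$.} In (a) and (b), $\Phi\le2\tau$. In (c), $\Phi=s+t-2\tau-\min(s+t,2\pi-s-t)$. This is $-2\tau$ if $s+t\le\pi$. If $s+t>\pi$, then, as $s+t\le2\pi-\vartheta_3$,
\[
\Phi=2(s+t)-2\pi-2\tau\le2\pi-2\vartheta_3-2\tau .
\]
For $\tau=\pi/6$ all these bounds are at most $\pi/3$, since $\vartheta_3\ge2\pi/3$. If the points are not equally spaced, then $\vartheta_3>2\pi/3$. Take $\tau=\pi/6-\eta$ with $0<\eta<\min(\pi/6,\vartheta_3-2\pi/3)$. Then $2\tau<\pi/3$ and $2\pi-2\vartheta_3-2\tau=\pi/3-2(\vartheta_3-2\pi/3)+2\eta<\pi/3$, so $\max\Phi<\pi/3$.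

\emph{Step 5: all other discs, $k<1$.} Take $\tau=\pi/6$. In (a) and (b), $\Phi\le k\pi/3<\pi/3$. In (c) with $\mu\le\pi/2$ we have $\mu-\tau\le2\mu\le2\pi-(\mu-\tau)$, so $\chi_k(2\mu)\ge\chi_k(\mu-\tau)$ by \eqref{eq:mono} and $\Phi\le\chi_k(\mu-\tau)\le k(\pi/2-\pi/6)=k\pi/3$. In (c) with $\pi/2\le\mu\le2\pi/3$, the term $\chi_k(\mu-\tau)$ increases and $\chi_k(2\mu)$ decreases in $\mu$, since $\mu-\tau\le\pi\le2\mu$. So the bound is largest at $\mu=2\pi/3$:
\[
\Phi\le2\chi_k\Big(\frac\pi2\Big)-\chi_k\Big(\frac{4\pi}3\Big)=4\arcsin\frac k{\sqrt2}-2\arcsin\frac{\sqrt3\,k}2=:\Psi(k).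
\]
Here $\Psi(1)=\pi-2\pi/3=\pi/3$, and
\[
\Psi'(k)=\frac4{\sqrt{2-k^2}}-\frac{2\sqrt3}{\sqrt{4-3k^2}}>0\qquad(0\le k\le1),
\]
because $16(4-3k^2)>12(2-k^2)$ is equivalent to $40>36k^2$. So $\Psi(k)<\pi/3$ for $k<1$, and $\max\Phi<\pi/3$.

Inserting the bounds of Steps 4 and 5 in \eqref{eq:Phi} completes the proof.
\end{proof}

\section{The Airy quotient}\label{sec:airy}

The Schwarzian derivative $\{f,z\}=(f''/f')'-\frac12(f''/f')^2$ does not change when $f$ is replaced by $L\circ f$ with $L$ M\"obius. It is $0$ for linear-fractional maps and $-\alpha^2/2$ for $L(e^{\alpha z+\beta})$. The next simplest Schwarzian is a polynomial of degree one, and this leads to the Airy equation, whose symmetry $z\mapsto e^{2\pi i/3}z$ matches the symmetry of the extremal configuration in Proposition~\ref{prop:bound}. We show that $f_0$ is the developing map of a hemisphere with three ends, and then estimate distances.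

\subsection{Coordinates on the hemisphere}\label{sub:coord}

Let $\omega=e^{2\pi i/3}$, let $\mathbb D=\{|w|<1\}$, a hemisphere bounded by a great circle, and let $a_j=\omega^{j-1}$, with indices modulo $3$. Then $\varrho(a_i,a_j)=2\pi/3$ for $i\ne j$. Put
\[
M_1(w)=\omega^2\,\frac{w-1}{w-\omega},\qquad M_j(w)=M_1(\omega^{1-j}w).
\]
We have $M_1(1)=0$, $M_1(\omega)=\infty$, $M_1(\omega^2)=\omega(\omega+1)=-1$ and $M_1(0)=\omega$. So $M_j$ maps $a_j,a_{j+1},a_{j+2}$ to $0,\infty,-1$, the unit circle to the real line, and $\mathbb D$ onto the upper half-plane. Let $I_j$ be the closed arc of $\partial\mathbb D$ from $a_j$ to $a_{j+1}$ that does not contain $a_{j+2}$; then $M_j(I_j)=[0,\infty]$. Let $\lambda_j=\operatorname{Log}\circ M_j$, with the principal branch. It maps $\mathbb D$ conformally onto $S(0,\pi)$ and extends to a homeomorphism of $\overline{\mathbb D}\setminus\{a_j,a_{j+1}\}$ onto the closed strip, which takes the interior of $I_j$ to $\mathbb R$, the complement of $I_j$ in the circle to the line $\operatorname{Im}\zeta=\pi$, and $a_{j+2}$ to $i\pi$. Also $\lambda_j(0)=2\pi i/3$ and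 $\lambda_j(w)=\lambda_1(\omega^{1-j}w)$.

The following proposition, illustrated in Figure~\ref{fig:airy}, contains all that we need to know about the geometry of $f_0$.

\begin{proposition}\label{prop:structure}
The function $f_0$ is a non-elementary developing map. It has a lift $g_0$ over $\mathbb D$ such that each $G_j^0=g_0\circ\lambda_j^{-1}$ extends from $S(0,\pi)$ to an injective holomorphic map on $S(-\infty,\pi)$, with $M_j\circ f_0\circ G_j^0=\exp$. With $U=g_0(\mathbb D)$ and $A_j=G_j^0(\{\operatorname{Im}\zeta\le0\})$, the plane is the disjoint union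
\begin{equation}\label{eq:decomp}
\mathbb C=U\sqcup A_1\sqcup A_2\sqcup A_3 .
\end{equation}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[dashed] (0,0)--(0:3.1) (0,0)--(120:3.1) (0,0)--(240:3.1);
\draw[thick,domain=9:111,samples=50] plot (\x:{pow(1.18/sin(1.5*\x),2/3)});
\draw[thick,rotate=120,domain=9:111,samples=50] plot (\x:{pow(1.18/sin(1.5*\x),2/3)});
\draw[thick,rotate=240,domain=9:111,samples=50] plot (\x:{pow(1.18/sin(1.5*\x),2/3)});
\node at (60:2) {$A_1$}; \node at (180:2) {$A_2$}; \node at (300:2) {$A_3$};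
\node at (60:0.6) {$U$};
\draw[->] (3.6,1)--(4.8,1) node[midway,above] {$f_0$};
\begin{scope}[shift={(7.6,0)}]
\draw[thick] (0,0) circle (2);
\draw[dashed] (0,0)--(0:2) (0,0)--(120:2) (0,0)--(240:2);
\fill (0:2) circle (2pt) (120:2) circle (2pt) (240:2) circle (2pt);
\node at (0:2.45) {$a_1$}; \node at (120:2.4) {$a_2$}; \node at (240:2.4) {$a_3$};
\node at (60:2.4) {$I_1$}; \node at (180:2.4) {$I_2$}; \node at (300:2.4) {$I_3$};
\node at (60:1) {$\mathbb D$};
\end{scope}
\end{tikzpicture}
\caption{The Airy quotient $f_0$ maps the central region $U$ of the plane conformally onto the hemisphere $\mathbb D=\{|w|<1\}$, the three dashed rays onto the three dashed radii, and the boundary of $A_j$ onto the open arc $I_j$. On $A_j$ it acts as an exponential map on a half-plane, with omitted values $a_j$ and $a_{j+1}$. The curves on the left are schematic; they are drawn from the leading terms of the asymptotic formula \eqref{eq:Zasym}.}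
\label{fig:airy}
\end{figure}

\subsection{The Airy function and the symmetry of $f_0$}

We use the standard fact that $\mathrm{Ai}$ is an entire solution of $w''=zw$, real on the real axis, with
\begin{equation}\label{eq:Ai}
\mathrm{Ai}(z)=\frac{1+o(1)}{2\sqrt\pi}\,z^{-1/4}e^{-\frac23z^{3/2}},\qquad
\mathrm{Ai}'(z)=-\frac{1+o(1)}{2\sqrt\pi}\,z^{1/4}e^{-\frac23z^{3/2}}
\end{equation}
as $z\to\infty$, uniformly in $|\arg z|\le\pi-\delta$ for each $\delta>0$, with principal branches.

All zeros of $\mathrm{Ai}$ are negative real numbers. Indeed, let $\mathrm{Ai}(z_0)=0$ and $y(x)=\mathrm{Ai}(x+z_0)$ for $x\ge0$. Then $y(0)=0$, and $y,y'$ decay exponentially by \eqref{eq:Ai}. Multiplying $y''=(x+z_0)y$ by $\bar y$ and integrating by parts gives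
\[
z_0\int_0^\infty|y|^2\,dx=-\int_0^\infty\big(|y'|^2+x|y|^2\big)\,dx<0 .
\]
Hence $\mathrm{Ai}>0$ on $[0,\infty)$. There $\mathrm{Ai}'$ is increasing, since $\mathrm{Ai}''=x\,\mathrm{Ai}$, and negative for large $x$; so $c_0,c_1>0$, as stated in Section~\ref{sec:intro}.

The Wronskian $u_0u_1'-u_0'u_1$ is constant and equals $1$. So $f_0'=(c_1/c_0)u_0^{-2}$ has no zeros, and the zeros of $u_0$ are simple and are not zeros of $u_1$. Thus $f_0$ is a developing map. From $f_0''/f_0'=-2u_0'/u_0$ we get $\{f_0,z\}=-2u_0''/u_0=-2z$, which is not constant. So $f_0$ is not elementary.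

If $w$ solves the Airy equation, so does $w(\omega z)$, because $\omega^3=1$. Comparing initial values gives $u_0(\omega z)=u_0(z)$, $u_1(\omega z)=\omega u_1(z)$ and $\mathrm{Ai}=c_0u_0-c_1u_1$. Hence
\[
f_0(\omega z)=\omega f_0(z),\qquad f_0-1=-\frac{\mathrm{Ai}}{c_0u_0}.
\]
The second formula explains the normalizing factor $c_1/c_0$. The Taylor coefficients of $u_0$ are nonnegative by the recursion that the equation gives, so $u_0\ge1$ on $[0,\infty)$, while $\mathrm{Ai}(x)\to0$. Since $f_0'>0$ there, $f_0$ increases strictly from $0$ to the limit $1$ on $[0,\infty)$. By symmetry, $f_0$ maps the ray $\{xa_j:x\ge0\}$ homeomorphically onto the radius $[0,a_j)$. Finally,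
\[
f_0(z)-\omega=\omega\big(f_0(\omega^{-1}z)-1\big)=-\frac{\omega\,\mathrm{Ai}(\omega^{-1}z)}{c_0u_0(z)},
\]
and dividing the two formulas gives
\begin{equation}\label{eq:quot}
M_1(f_0(z))=\omega\,\frac{\mathrm{Ai}(z)}{\mathrm{Ai}(\omega^{-1}z)}.
\end{equation}

\subsection{The logarithmic coordinate on a sector}

On an end the natural coordinate is $\log M_1\circ f_0$. By \eqref{eq:quot} we know its asymptotics on a whole sector, and we know it exactly on the boundary of the sector. A counting argument then shows that it is injective.

Let $Q_1=\{0\}\cup\{0\le\arg z\le2\pi/3\}$. Choose $\delta_0>0$ such that $\mathrm{Ai}$ has no zeros in $(-\delta_0,0]$, and let $\Lambda$ be the branch of $\log\mathrm{Ai}$ on the simply connected domain $\mathbb C\setminus(-\infty,-\delta_0]$ that is real at $0$, hence on $[0,\infty)$. On the domain $\Omega=\mathbb C\setminus\big((-\infty,-\delta_0]\cup\omega(-\infty,-\delta_0]\big)$, which contains $Q_1$, define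
\[
Z(z)=\frac{2\pi i}3+\Lambda(z)-\Lambda(\omega^{-1}z).
\]
By \eqref{eq:quot}, $e^Z=M_1\circ f_0$ on $\Omega$, so $Z$ is locally injective. By \eqref{eq:Ai},
\[
\Lambda(z)=-\log(2\sqrt\pi)-\frac14\log z-\frac23z^{3/2}+o(1),\qquad z\to\infty,\ |\arg z|\le\frac{2\pi}3 ;
\]
a priori this holds up to a locally constant multiple of $2\pi i$, and the multiple is $0$ because the part of the sector outside a large disc is connected and both sides are real up to $o(1)$ on the positive axis. For $z\in Q_1\setminus\{0\}$ we have $\arg(\omega^{-1}z)=\arg z-\frac{2\pi}3\in[-\frac{2\pi}3,0]$, so $\log(\omega^{-1}z)=\log z-\frac{2\pi i}3$ and $(\omega^{-1}z)^{3/2}=-z^{3/2}$. Since $\frac{2\pi i}3-\frac14\cdot\frac{2\pi i}3=\frac{\pi i}2$,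
\begin{equation}\label{eq:Zasym}
Z(z)=-\frac43z^{3/2}+\frac{i\pi}2+o(1),\qquad z\to\infty,\ z\in Q_1 .
\end{equation}
Two consequences are needed. First, $|Z|\to\infty$, so $Z:Q_1\to\mathbb C$ is proper: preimages of compact sets are compact. Second, $\operatorname{Im}Z$ is bounded above on $Q_1$, because $0\le\arg z^{3/2}\le\pi$.

On $\partial Q_1$ the map $f_0$ is a homeomorphism onto $[0,1)\cup[0,\omega)\subset\mathbb D$. The function $Z-\lambda_1\circ f_0$ is continuous on $\partial Q_1$, takes values in $2\pi i\mathbb Z$, and vanishes at $0$. So $Z=\lambda_1\circ f_0$ on $\partial Q_1$, and $Z$ maps $\partial Q_1$ homeomorphically onto $L=\lambda_1([0,1)\cup[0,\omega))\subset S(0,\pi)$. The ends of $L$ tend to $\infty$, with $\operatorname{Re}\zeta\to-\infty$ and $\operatorname{Re}\zeta\to+\infty$, so $L$ is a crosscut of the $\zeta$-plane. The two radii divide $\mathbb D$ into the open sector $\Delta=\{0<\arg w<2\pi/3\}\cap\mathbb D$ and the open sector $\Delta'$ of angle $4\pi/3$. The sides of $L$ are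
\[
B=\{\operatorname{Im}\zeta\le0\}\cup\lambda_1(\Delta),\qquad B'=\{\operatorname{Im}\zeta\ge\pi\}\cup\lambda_1(\Delta').
\]
Indeed, these sets are disjoint and cover $\mathbb C\setminus L$. They are open and connected, because near an interior point of $I_1$ the disc $\mathbb D$ coincides with $\Delta$, and near a point of $\partial\mathbb D\setminus I_1$ it coincides with $\Delta'$.

\begin{lemma}\label{lem:sector}
The map $Z$ is a bijection of $Q_1$ onto $B\cup L$ and a conformal map of $\operatorname{int}Q_1$ onto $B$.
\end{lemma}

\begin{proof}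
For $\zeta\notin L$ let $N(\zeta)$ be the number of points of $Q_1$ that $Z$ maps to $\zeta$; they all lie in $\operatorname{int}Q_1$. The preimage of $\zeta$ is compact and discrete, so $N(\zeta)$ is finite. Take disjoint neighborhoods in $\operatorname{int}Q_1$ of the preimages of $\zeta$ on which $Z$ is injective. By properness all preimages of a point $\zeta'$ close to $\zeta$ lie in these neighborhoods, and by openness each neighborhood contains one. So $N$ is locally constant, hence constant on $B$ and on $B'$.

Since $\operatorname{Im}Z$ is bounded above, $N=0$ on $B'$. The open set $Z(\operatorname{int}Q_1)$ misses $B'$, so it also misses $L=\partial B'$, and $Z(\operatorname{int}Q_1)\subset B$. Therefore $1$ is the only point of $Q_1$ mapped to $Z(1)\in L$. By properness, if $\zeta$ is close to $Z(1)$, all its preimages in $Q_1$ lie in a neighborhood of $1$ in $\Omega$ on which $Z$ is injective, so there is at most one. For $\zeta=Z(z)$ with $z\in\operatorname{int}Q_1$ close to $1$ we get $\zeta\in B$ and $N(\zeta)=1$. Hence $N=1$ on $B$.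
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:structure}]
Let $Q_j=\omega^{j-1}Q_1$ and $Z_j(z)=Z(\omega^{1-j}z)$. Then $e^{Z_j(z)}=M_1(\omega^{1-j}f_0(z))=M_j(f_0(z))$ on $Q_j$, and Lemma~\ref{lem:sector} holds for $Z_j$ on $Q_j$. Put
\[
A_j=\{z\in Q_j:\operatorname{Im}Z_j(z)\le0\},\qquad U_j=Q_j\setminus A_j,\qquad U=U_1\cup U_2\cup U_3 .
\]
The set $A_j$ is closed, and $A_j\subset\operatorname{int}Q_j$ because $\{\operatorname{Im}\zeta\le0\}\subset B$. The sectors $Q_j$ cover the plane and have disjoint interiors, so \eqref{eq:decomp} holds, and $U$ is open.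

The map $Z_j$ takes $U_j$ bijectively onto $\lambda_1(\Delta)\cup L\subset S(0,\pi)$. From $e^{Z_j}=M_j\circ f_0$ we get $f_0=\lambda_j^{-1}\circ Z_j$ on $U_j$. So $f_0$ maps $U_j\cap\operatorname{int}Q_j$ bijectively onto the open sector $\omega^{j-1}\Delta$. The rest of $U$ consists of the three rays $\{xa_i:x\ge0\}$, whose union $f_0$ maps bijectively onto the union of the three radii $[0,a_i)$. Hence $f_0:U\to\mathbb D$ is a holomorphic bijection, and $g_0=(f_0|_U)^{-1}$ is a lift over $\mathbb D$ with image $U$.

We have $S(-\infty,\pi)=S(0,\pi)\cup B$, a union of two open sets. Define $G_j^0=g_0\circ\lambda_j^{-1}$ on $S(0,\pi)$ and $G_j^0=Z_j^{-1}$ on $B$. If $\zeta\in S(0,\pi)\cap B$, then $z=Z_j^{-1}(\zeta)$ lies in $U_j\subset U$ and $f_0(z)=\lambda_j^{-1}(\zeta)$, so $z=g_0(\lambda_j^{-1}(\zeta))$ and the definitions agree. Thus $G_j^0$ is holomorphic and $M_j\circ f_0\circ G_j^0=\exp$. It maps $S(0,\pi)$ bijectively onto $U$ and $\{\operatorname{Im}\zeta\le0\}$ bijectively onto $A_j$, and it is injective because $U\cap A_j=\emptyset$.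
\end{proof}

\subsection{Distances}

\begin{proof}[Proof of part (B) of Theorem~\ref{thm:main}]
By (A) it remains to show that $\operatorname{diam}f_0\le5\pi/3$. Two points of the open hemisphere $\mathbb D$ are joined by a geodesic of length $\varrho(w,w')<\pi$ inside $\mathbb D$. Applying $g_0$ to it gives
\begin{equation}\label{eq:core}
d(g_0(w),g_0(w'))\le\varrho(w,w'),\qquad w,w'\in\mathbb D .
\end{equation}
The routes of Section~\ref{sec:model} pass near the missing points over $a_1,a_2,a_3$, so we introduce the distance to these points. By \eqref{eq:core}, $d(g_0(sa_i),g_0(s'a_i))\to0$ as $s,s'\uparrow1$. Hence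
\[
r_i(z)=\lim_{s\uparrow1}d(z,g_0(sa_i))
\]
exists, and $|r_i(z)-r_i(z')|\le d(z,z')$, so $r_i$ is continuous. By \eqref{eq:core} again, $\limsup_{s\uparrow1}d(g_0(sa_i),g_0(sa_j))\le2\pi/3$. The triangle inequality gives, for all $i,j$,
\begin{equation}\label{eq:routes}
d(z,z')\le r_i(z)+r_i(z'),\qquad d(z,z')\le r_i(z)+\frac{2\pi}3+r_j(z').
\end{equation}

We claim that
\begin{equation}\label{eq:r}
r_i(z)\le\varrho(f_0(z),a_i)\quad\text{if }z\in U,\text{ or if }z\in A_j\text{ and }i\in\{j,j+1\}.
\end{equation}
For $z\in U$ this follows from \eqref{eq:core}. Let $z=G_j^0(\zeta_0)\in A_j$. Both sides are continuous, so we may assume that $\operatorname{Im}\zeta_0<0$ and $\operatorname{Im}\zeta_0\notin\pi\mathbb Z$; then $w_0=f_0(z)=M_j^{-1}(e^{\zeta_0})\notin\partial\mathbb D$. Let $\zeta(t)$ be the curve of Lemma~\ref{lem:descent} for $M=M_j$, $C_0=\partial\mathbb D$ and the point $a_i$. The difference from the exponential case is that $G_j^0$ is defined only for $\operatorname{Im}\zeta<\pi$; but $\operatorname{Im}\zeta(t)<\operatorname{Im}\zeta_0+\pi<\pi$, so the curve stays there. The $G_j^0$-image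 of a curve has the same length as its image under $M_j^{-1}\circ\exp$. So $d(z,G_j^0(\zeta(t)))\le\varrho(w_0,a_i)$. Join $\zeta(t)$ to $\zeta_t=\operatorname{Re}\zeta(t)+i\pi/2$ by a vertical segment. It lies in $S(-\infty,\pi)$ and has Euclidean length at most $|\operatorname{Im}\zeta_0|+3\pi/2$, so the $\sigma$-length of its $G_j^0$-image tends to $0$ by \eqref{eq:vertical}. The point $z_t=G_j^0(\zeta_t)$ lies in $U$, and $f_0(z_t)=M_j^{-1}(ie^{\operatorname{Re}\zeta(t)})\to a_i$, so $r_i(z_t)\to0$ by the case already proved. Now $r_i(z)\le d(z,z_t)+r_i(z_t)$ gives \eqref{eq:r}.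

By \eqref{eq:r} and \eqref{eq:sum},
\begin{equation}\label{eq:pair}
r_j(z)+r_{j+1}(z)\le2\pi-\frac{2\pi}3=\frac{4\pi}3,\qquad z\in U\cup A_j .
\end{equation}
By \eqref{eq:decomp} there are three cases, up to exchanging $z$ and $z'$. If $z,z'\in U$, then $d(z,z')\le\pi$ by \eqref{eq:core}. If $z\in U\cup A_j$ and $z'\in A_j$, the average of the first inequality in \eqref{eq:routes} over $i=j,j+1$ gives $d(z,z')\le\frac12(\frac{4\pi}3+\frac{4\pi}3)=\frac{4\pi}3$. If $z\in A_j$ and $z'\in A_l$ with $j\ne l$, then $\{j,j+1\}=\{i,m\}$ and $\{l,l+1\}=\{i,n\}$ with $i,m,n$ distinct. The average of the route past $a_i$ and the route past $a_m$ and $a_n$ gives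
\[
d(z,z')\le\frac12\Big[r_i(z)+r_i(z')+r_m(z)+\frac{2\pi}3+r_n(z')\Big]\le\frac12\Big[\frac{4\pi}3+\frac{4\pi}3+\frac{2\pi}3\Big]=\frac{5\pi}3 .\qedhere
\]
\end{proof}

\section{Uniqueness of the minimizer}\label{sec:unique}

If $f=\varphi\circ f_0\circ\ell$, then $\ell$ is an isometry between the metrics of $f$ and $f_0$, so $\operatorname{diam}f=5\pi/3$. For the converse, let $f$ be non-elementary with $\operatorname{diam}f=5\pi/3$ throughout this section. By Propositions~\ref{prop:three} and~\ref{prop:bound} there is a lift $g$ over a hemisphere with three equally spaced singular points. After a rotation the hemisphere is $\mathbb D$ and the points are $a_1,a_2,a_3$. With the notation of Section~\ref{sub:coord} put $G_j=g\circ\lambda_j^{-1}$ on $S(0,\pi)$, so that $M_j\circ f\circ G_j=\exp$. This is the function of Lemma~\ref{lem:strip} for $a=a_j$, $b=a_{j+1}$, $M=M_j$. It does not extend holomorphically to a strip that contains $S(0,\pi)$ and $i\pi$, for such an extension, composed with the branch of $\log M_j$ that extends $\lambda_j$ near $a_{j+2}$, would make $a_{j+2}$ regular.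

The plan is to show that $f$ has the structure described in Proposition~\ref{prop:structure} and then to match the pieces. We must prove that a full end is attached along each arc, and that the pieces do not overlap in the plane.

\begin{lemma}\label{lem:inj}
Suppose that $G=G_j$ extends holomorphically to $T=S(\theta,\pi)$, where $-\infty\le\theta<0$. Then $G$ is injective on $T$, $\Gamma=G(\mathbb R)$ is a crosscut, and the sets $G(S(0,\pi))=g(\mathbb D)$ and $G(S(\theta,0))$ lie on different sides of $\Gamma$.
\end{lemma}

\begin{proof}
Suppose that $G(\zeta_0)=G(\zeta_1)$ with $\zeta_0\ne\zeta_1$ in $T$. Then $e^{\zeta_0}=e^{\zeta_1}$, and we may take $\zeta_1=\zeta_0+2\pi im$ with $m\ge1$. By (U), $G(\zeta+2\pi im)=G(\zeta)$ on the strip $T\cap(T-2\pi im)\ni\zeta_0$. So $G$ on $T$ and $\zeta\mapsto G(\zeta-2\pi im)$ on $T+2\pi im=S(\theta+2\pi m,\pi+2\pi m)$ agree on the intersection. As $\theta+2\pi m<\operatorname{Im}\zeta_1<\pi$, they define an extension of $G$ to $S(\theta,\pi+2\pi m)\ni i\pi$, which is impossible.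

Take $0<\eta<\min(\pi,-\theta)$. The strip $S(-\eta,\pi-\eta)\subset T$ contains $\mathbb R$, so $G\to\infty$ at both ends of $\mathbb R$ by Lemma~\ref{lem:strip}(b) and Corollary~\ref{cor:singular}. Hence $\Gamma$ is a crosscut. The sets $G(S(0,\pi))$ and $G(S(\theta,0))$ are connected and miss $\Gamma$, so each lies in one side. Let $N\subset T$ be a Euclidean disc about $0$ with open upper and lower halves $N^+,N^-$. Then $G(N)$ is a neighborhood of $G(0)\in\Gamma$, so it meets both sides, and $G(N)\setminus\Gamma=G(N^+)\cup G(N^-)$ by injectivity. Therefore $G(N^+)$ and $G(N^-)$ lie in different sides.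
\end{proof}

An end could be interrupted by a further singular point. The equality case of Proposition~\ref{prop:bound} leaves a single possible position for it, over the third point, and there it produces a chain of three crosscuts.

\begin{lemma}\label{lem:full}
Each $G_j$ extends holomorphically to $S(-\infty,\pi)$.
\end{lemma}

\begin{proof}
Write $G=G_j$, $M=M_j$, $a=a_j$, $b=a_{j+1}$, $c=a_{j+2}$. The largest strip to which $G$ extends is $\Sigma=S(\theta_1,\pi)$ with $\theta_1\le0$. Suppose that $\theta_1>-\infty$.

\emph{The position of the new singular point.} Since $\operatorname{diam}f<2\pi$, Lemma~\ref{lem:strip}(b),(c) shows that $a$, $b$ and a point $c'=M^{-1}(e^{x+i\theta_1})$ are singular for $(D',g')=(D_{\theta_1},g_{\theta_1})$. By Proposition~\ref{prop:bound}, $D'$ is a hemisphere and $a,b,c'$ are equally spaced on $\partial D'$. The only great circle through $a$ and $b\ne a,a^*$ is $\partial\mathbb D$. So $\partial D'=\partial\mathbb D$ and $c'=c$. Then $e^{x+i\theta_1}=M(c)=-1$, so $\theta_1$ is an odd multiple of $\pi$, and $\theta_1\le-\pi$. In particular $g'(D')=G(S(\theta_1,\theta_1+\pi))\subset G(S(\theta_1,0))$.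

\emph{Three crosscuts.} Let $I_{ab},I_{ac},I_{bc}$ be the arcs of $\partial\mathbb D$ of length $2\pi/3$ with the indicated endpoints. Let $\Gamma_1=g(I_{ac}^\varepsilon)$ with $I_{ac}^\varepsilon\subset\mathbb D$, let $\Gamma_2=G(\mathbb R)$, and let $\Gamma_3=g'(I_{bc}^\varepsilon)$ with $I_{bc}^\varepsilon\subset D'$. Lemma~\ref{lem:arc} applies to $\Gamma_1$ because $a,c$ are singular for $(\mathbb D,g)$, and to $\Gamma_3$ because $b,c$ are singular for $(D',g')$. By Lemma~\ref{lem:inj} with $\theta=\theta_1$, $\Gamma_2$ is a crosscut, and $\Gamma_1\subset g(\mathbb D)$ and $\Gamma_3\subset G(S(\theta_1,0))$ lie on different sides of it; in particular the three crosscuts are pairwise disjoint. The closure of $f(\Gamma_2)$ is $I_{ab}$. Let $m_1,m_2$ be the midpoints of $I_{ac}$ and $I_{bc}$. Lemma~\ref{lem:chain} with $n=3$ and $\varepsilon\to0$ gives $\operatorname{diam}f\ge2\pi-\max(\Phi_1+\Phi_2)$, where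
\[
\Phi_1=\varrho(m_1,x)-\varrho(x,v),\qquad\Phi_2=\varrho(m_2,y)-\varrho(v,y),
\]
and the maximum is over $x\in I_{ac}$, $v\in I_{ab}$, $y\in I_{bc}$.

\emph{The estimate.} Let $s=\varrho(a,x)$ and $t=\varrho(a,v)$, both in $[0,2\pi/3]$. Then $\varrho(m_1,x)=|s-\pi/3|$, and $\varrho(x,v)=\min(s+t,2\pi-s-t)$ since $x$ and $v$ lie on different sides of $a$. If $s+t\le\pi$, then
\[
\Phi_1=\Big|s-\frac\pi3\Big|-s-t\le\frac\pi3-t .
\]
If $s+t\ge\pi$, then $s\ge\pi/3$ and, since $s,t\le2\pi/3$,
\[
\Phi_1=2s+t-\frac{7\pi}3\le t-\pi\le\frac\pi3-t .
\]
So $\Phi_1\le\pi/3-\varrho(a,v)$. The reflection of the circle that fixes $c$ and exchanges $a$ and $b$ turns this into $\Phi_2\le\pi/3-\varrho(b,v)$. Since $\varrho(a,v)+\varrho(b,v)=2\pi/3$, we get $\Phi_1+\Phi_2\le0$ and $\operatorname{diam}f\ge2\pi$, a contradiction.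
\end{proof}

\begin{lemma}\label{lem:seven}
The seven sets $g(\mathbb D)$, $\Gamma_j=G_j(\mathbb R)$ and $E_j=G_j(S(-\infty,0))$, $j=1,2,3$, are pairwise disjoint.
\end{lemma}

\begin{proof}
For a fixed $j$ the sets $g(\mathbb D),\Gamma_j,E_j$ are disjoint, since $G_j$ is injective by Lemma~\ref{lem:inj}. The crosscuts $\Gamma_j$ are pairwise disjoint, since $f(\Gamma_j)$ is the interior of $I_j$. Let $Y_j$ be the side of $\Gamma_j$ that does not contain $g(\mathbb D)$; then $E_j\subset Y_j$ by Lemma~\ref{lem:inj}. Let $l\ne j$. The set $g(\mathbb D)\cup\Gamma_l$ is connected, because $\Gamma_l$ lies in the closure of $G_l(S(0,\pi))=g(\mathbb D)$, and it misses $\Gamma_j$. So $\Gamma_l$ lies on the same side of $\Gamma_j$ as $g(\mathbb D)$. Thus $Y_j$ is the side of $\Gamma_j$ that does not contain $\Gamma_l$, and in particular $\Gamma_l\cap E_j=\emptyset$. Exchanging $j$ and $l$, we see that $Y_l$ is the side of $\Gamma_l$ that does not contain $\Gamma_j$. By Lemma~\ref{lem:nested}, $Y_j\cap Y_l=\emptyset$, and so $E_j\cap E_l=\emptyset$.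
\end{proof}

\begin{proof}[Proof of part (C) of Theorem~\ref{thm:main}]
In the notation of Proposition~\ref{prop:structure}, define $H=G_j\circ(G_j^0)^{-1}$ on the open set $G_j^0(S(-\infty,\pi))=U\cup A_j$, $j=1,2,3$. By \eqref{eq:decomp} these sets cover $\mathbb C$, and any two of them intersect exactly in $U$. On $U$ we have $(G_j^0)^{-1}=\lambda_j\circ f_0$, so all three definitions give $g\circ\lambda_j^{-1}\circ\lambda_j\circ f_0=g\circ f_0$. Hence $H$ is a well-defined entire function, and $f\circ H=f_0$ because $f\circ G_j=M_j^{-1}\circ\exp=f_0\circ G_j^0$.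

The plane is the disjoint union of the seven sets $U$, $G_j^0(\mathbb R)$, $G_j^0(S(-\infty,0))$. On each of them $H$ is injective by Lemma~\ref{lem:inj}, and their images $g(\mathbb D)$, $\Gamma_j$, $E_j$ are pairwise disjoint by Lemma~\ref{lem:seven}. So $H$ is injective, hence affine by (M), and $f=f_0\circ H^{-1}$. Undoing the initial rotation gives $f=\varphi\circ f_0\circ\ell$ with $\ell=H^{-1}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BEL}
Walter Bergweiler, Alexandre Eremenko and James Langley,
\emph{On conformal metrics of constant positive curvature in the plane},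
arXiv:2208.04672 (2022).

\end{thebibliography}
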